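# Jordan tuples with multiple maxima in the Jordan–Kronecker invariants of a Lie algebra

## 1. A guess: at most $k_1+\dots+k_q$ tuples with multiple maxima

Let $\mathfrak g$ be a finite-dimensional complex Lie algebra with structure constants $c_{ij}^k$. A point $x\in\mathfrak g^*$ gives a skew-symmetric bilinear form on $\mathfrak g$,
$$\mathcal A_x(\xi,\eta)=x([\xi,\eta]),\qquad \mathcal A_x=(c_{ij}^kx_k).$$
Take two generic points $x,a$ and look at the pencil $\mathcal A_{x+\lambda a}=\mathcal A_x+\lambda\mathcal A_a$. Linear algebra cuts this pencil into blocks of two kinds, and the block sizes depend only on $\mathfrak g$. Which lists of block sizes come from Lie algebras? We study one inequality that such lists might satisfy.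

**Theorem (Jordan–Kronecker).** Let $A,B$ be skew-symmetric forms on a finite-dimensional complex space, and let $\operatorname{rank}B=\max_\lambda\operatorname{rank}(A+\lambda B)$. In a suitable basis $A+\lambda B$ is, up to scaling of basis vectors, a direct sum of blocks
$$\begin{pmatrix}0&J\\-J^T&0\end{pmatrix}\qquad\text{and}\qquad\begin{pmatrix}0&L_k\\-L_k^T&0\end{pmatrix}.$$
In the first, a *Jordan block* of size $2n\times2n$ with eigenvalue $\lambda_0$, $J$ is the $n\times n$ matrix with $\lambda-\lambda_0$ on the diagonal and $1$ just above it. In the second, a *Kronecker block* of size $(2k-1)\times(2k-1)$, $L_k$ is the $(k-1)\times k$ matrix with $(L_k)_{ii}=\lambda$, $(L_k)_{i,i+1}=1$ and zeros elsewhere; for $k=1$ the block is the $1\times1$ zero matrix.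

The condition on $\operatorname{rank}B$ excludes an infinite eigenvalue. For $B=\mathcal A_a$ with $a$ generic it holds.

**Definition (JK invariants).** For a generic pair $(x,a)$ the number and sizes of the blocks do not depend on the pair. The Jordan–Kronecker (JK) invariants of $\mathfrak g$ are the collection
$$J_{\lambda_1}(2n_{11},\dots,2n_{1s_1}),\ \dots,\ J_{\lambda_p}(2n_{p1},\dots,2n_{ps_p}),\quad 2k_1-1,\dots,2k_q-1 .$$
The tuple $J_{\lambda_i}(\dots)$ lists the Jordan blocks with eigenvalue $\lambda_i$, with $n_{i1}\ge n_{i2}\ge\dots$; the $\lambda_i$ are distinct formal variables. The $2k_j-1$ are the Kronecker sizes and the $k_j$ the Kronecker indices. Write $K=\{k_1,\dots,k_q\}$ (a multiset) and $\sigma=k_1+\dots+k_q$. We often encode $J(2n_1,\dots,2n_s)$ by $(n_1,\dots,n_s)$.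

For instance $\mathfrak{aff}(1)$, with $[h,z]=z$, has $\mathcal A=\begin{pmatrix}0&z\\-z&0\end{pmatrix}$. On a line $x+\lambda a$ the linear function $z$ has one root, so the invariants are $J_{\lambda_1}(2)$ and there is no Kronecker block. For $\mathfrak{sl}_2$ the form has rank $2$ except at $x=0$, which a generic line misses, so there is no eigenvalue and the invariants are one Kronecker $3\times3$ block.

**Definition (maxima).** A Jordan tuple has a *unique maximum* if $n_1>n_2$ or $s=1$. It has *multiple maxima* (MM) if $n_1=n_2$. A tuple is *unique* if its sequence of sizes differs from that of every other Jordan tuple of the list.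

So $J(4,2)$ and $J(6)$ have a unique maximum, and $J(2,2)$, $J(4,4,2)$ are MM.

The source of our question, I. K. Kozlov, "Realization of Jordan-Kronecker invariants by Lie algebras", arXiv:2307.08642 (2023), contains three facts. All JK invariants with a Kronecker $3\times3$ block, or with several $1\times1$ blocks, are realizable. Otherwise all JK invariants with at most $\sigma$ MM tuples are realizable. And JK invariants with more than $\sigma$ *unique* MM tuples are not realizable. This leaves the following question. Let $N$ be the number of MM tuples of a Lie algebra such that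

(1) there is no Kronecker $3\times3$ block and at most one Kronecker $1\times1$ block, that is, no $k_i=2$ and at most one $k_i=1$.

Is then $N\le k_1+\dots+k_q$?

The first guess is yes: the word "unique" in the third fact looks like something a better proof would remove. We test the guess on small algebras, try to prove it, and watch where the proof stops.

One remark on (1) is used later: if (1) holds and $K\ne\varnothing,\{1\}$, then some $k_i\ge3$.

## 2. Reading the invariants from a polynomial matrix

Elements of $\mathfrak g$ are linear functions on $\mathfrak g^*$. Let $n=\dim\mathfrak g$, let $r$ be the generic rank of $\mathcal A$, and write $A(\lambda)=\mathcal A_{x+\lambda a}$. "Generic" means "in some nonempty Zariski open set". Put $J_0=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$.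

**Fact 1 (generic lines).** (a) A generic line $x+\lambda a$ misses a given closed set $C$ of codimension $\ge2$. (b) If $f$ is an irreducible polynomial on $\mathfrak g^*$, then $f(x+\lambda a)$ has $\deg f$ simple roots for generic $(x,a)$. (c) Non-proportional irreducible polynomials have no common root on a generic line.

For (a), the pairs $(x,a)$ whose line meets $C$ are the image of $C\times\mathbb C\times\mathfrak g^*$ under $(z,\lambda,a)\mapsto(z-\lambda a,a)$, of dimension at most $(n-2)+1+n<2n$. For (b), choose linear coordinates $y_1,\dots,y_n$ so that $f$ is, up to a constant, monic of degree $\deg f$ in $y_1$. By Gauss' lemma $f$ is irreducible over $\mathbb C(y_2,\dots,y_n)$, hence separable in $y_1$, so its discriminant is not identically zero. Thus the discriminant of $f(x+\lambda a)$ in $\lambda$ is a nonzero polynomial in $(x,a)$: it does not vanish for $a=e_1$ and a suitable $x$. The degree in $\lambda$ is $\deg f$ for generic $a$. Part (c) is (a) for $\{f=g=0\}$.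

**Fact 2 (alternating normal form).** Over a principal ideal domain an alternating matrix of rank $r$ is congruent to $\bigoplus_j\delta_jJ_0\oplus0$ with $r/2$ nonzero $\delta_j$. Over a discrete valuation ring with uniformizer $t$ we may take $\delta_j=t^{n_j}$, $n_j\ge0$. So every elementary divisor $t^{n_j}$ occurs in equal pairs.

**Fact 3 (dictionary).** Let $\operatorname{rank}\mathcal A_a=r$. Then $q=n-r$. The tuple at $\lambda_0$ consists of the exponents $n_j\ge1$ of the elementary divisors $(\lambda-\lambda_0)^{n_j}$ of $A(\lambda)$ over the local ring $\mathbb C[\lambda]_{(\lambda-\lambda_0)}$, each exponent taken once per pair. The multiset $K$ is determined by the numbers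
$$\dim\{\text{polynomial kernel vectors of }A(\lambda)\text{ of degree}\le e\}=\sum_j\max(0,\,e-k_j+2),\qquad e\ge0.\tag{2}$$

To see this, look at the blocks. The matrix $J$ has determinant $(\lambda-\lambda_0)^n$ and an $(n-1)\times(n-1)$ minor equal to $1$, so it has the single elementary divisor $(\lambda-\lambda_0)^n$, and the Jordan block has it exactly twice. The matrix $L_k$ has rank $k-1$ for every $\lambda$, so a Kronecker block has no nontrivial elementary divisors. Its kernel over $\mathbb C[\lambda]$ is generated by the solution of $\lambda\zeta_i+\zeta_{i+1}=0$, namely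
$$\zeta=(1,-\lambda,\lambda^2,\dots,(-\lambda)^{k-1}),$$
which vanishes nowhere, has degree $k-1$, and has a nonzero leading coefficient. The change of basis to the normal form is constant and preserves degrees. In the normal form, kernel vectors are sums $\sum p_j(\lambda)\zeta^{(j)}$ with disjoint supports, of degree $\max(\deg p_j+k_j-1)$. This gives (2), and second differences in $e$ recover $K$.

All our algebras will have the following shape.

**Lemma 1 (splitting).** Let $\mathcal O$ be $\mathbb C[\lambda]$ or $\mathbb C[\lambda]_{(\lambda-\lambda_0)}$. Let an alternating form on a free module $V\oplus H\oplus Z$ have the matrix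
$$\begin{pmatrix}S&W&0\\-W^T&0&M\\0&-M^T&0\end{pmatrix},\tag{3}$$
where $M$ has full row rank at every $\lambda$ (respectively at $\lambda_0$). Then it is congruent over $\mathcal O$ to $S\oplus\begin{pmatrix}0&I\\-I&0\end{pmatrix}\oplus0$.

*Proof.* All elementary divisors of $M$ are units, so by the Smith form $P_1MP_2=(I\,|\,0)$ with invertible $P_1,P_2$. Then $MP_2\,\mathrm{diag}(P_1,I)=(I\,|\,0)$, so a change of basis of $Z$ alone brings $M$ to $(I\,|\,0)$. Let $h_1,h_2,\dots$ be the basis of $H$ and $z_1',z_2',\dots$ the new basis of $Z$, so that $\omega(h_j,z_i')=\delta_{ij}$ for $i\le\operatorname{rk}H$. Replace each basis vector $v$ of $V$ by $v+\sum_j\omega(v,h_j)z_j'$. The pairing with $h_j$ becomes $\omega(v,h_j)-\omega(v,h_j)=0$. The pairings inside $V$ do not change, because $Z$ pairs to zero with $V$ and with $Z$. $\square$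

## 3. Small algebras by hand

**No eigenvalue with two largest blocks when $K=\varnothing$.** Let us try to produce $J(2,2)$ without Kronecker blocks. Take $[h,z]=z$ and add $X,Y$ with $[X,Y]=z$, $[h,X]=\alpha X$, $[h,Y]=\beta Y$, where $\alpha+\beta=1$ is forced by the Jacobi identity. In the order $X,Y,h,z$ the Pfaffian is $\omega(X,Y)\,\omega(h,z)=z^2$, since $z$ pairs only with $h$. At the root of $z$ on a generic line the only surviving entries are $\omega(X,h)=-\alpha X$ and $\omega(Y,h)=-\beta Y$, and they are not both zero, so the rank is $2$. The two exponents of the $4\times4$ form add up to $2$ and one of them is $0$, so the tuple is $(2)$, that is $J(4)$. With two pairs $X^\tau,Y^\tau$, $\tau=1,2$, the Pfaffian is $\pm z^3$ and the rank at the root is again $2$: two nonzero exponents with sum $3$, so $J(4,2)$. The element $h$ lengthens exactly one block each time, and a double maximum does not appear.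

**One tuple when $K=\{1\}$.** The Heisenberg algebra $[X_1,Y_1]=[X_2,Y_2]=z$ has $\mathcal A=z(J_0\oplus J_0)\oplus0$ up to order of the basis. Its invariants are $J(2,2),\,1$, and $N=1=\sigma$.

**Three tuples when $K=\{3\}$.** Take commuting $h_1,h_2$ acting on $z_1,z_2,z_3$ with weights $(1,0),(0,1),(1,1)$. The block of brackets $[h_i,z_j]$ is
$$M=\begin{pmatrix}z_1&0&z_3\\0&z_2&z_3\end{pmatrix}.$$
Its $2\times 2$ minors are $z_1z_2,\ z_1z_3,\ -z_2z_3$. They vanish together only where two of the $z_j$ vanish, in codimension $2$, so $M$ has rank $2$ along a generic line. This $5$-dimensional algebra is one Kronecker $5\times5$ block: by Lemma 1 (with $V=0$) there is no eigenvalue and $q=1$. For $j=1,2,3$ and $\tau=1,2$ add vectors with $[X_j^\tau,Y_j^\tau]=z_j$, giving $X_j^\tau$ the weight of $z_j$ and $Y_j^\tau$ the weight $0$. Brackets respect weights and the $X,Y,z$ span a $2$-step nilpotent algebra, so Jacobi holds. By Lemma 1, $A(\lambda)$ is congruent to $S\oplus(\text{unimodular})\oplus(0)$, where $S$ is the sum of two copies of $z_jJ_0$ for each $j$. At the root of each $z_j$ we find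 $J(2,2)$. The dimension is $5+12=17$, and the invariants are $J(2,2),J(2,2),J(2,2),5$. So $N=3=\sigma$.

The guess survives, with equality. In each example the eigenvalues are roots of polynomials on $\mathfrak g^*$; we now make this general.

## 4. The irreducible polynomials behind the eigenvalues, and the kernel form

**Lemma 2.** Let $f$ be an irreducible polynomial on $\mathfrak g^*$ such that $\operatorname{rank}\mathcal A<r$ on $\{f=0\}$. For generic $(x,a)$ the $\deg f$ roots of $f(x+\lambda a)$ are distinct eigenvalues with one and the same Jordan tuple $T_f$. Different $f$ (up to constants) give different eigenvalues, and all eigenvalues arise in this way. There are finitely many such $f$, and they are homogeneous. Hence the multiplicity of a tuple type $T$, and the number of MM tuples, are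
$$m_T=\sum_{T_f=T}\deg f,\qquad N=\sum_{T_f\ \mathrm{MM}}\deg f.\tag{4}$$

*Proof.* Such an $f$ divides all $r\times r$ minors of $\mathcal A$. These are homogeneous and not all zero, so there are finitely many $f$, and they are homogeneous as factors of a homogeneous polynomial. The ring $\mathbb C[\mathfrak g^*]_{(f)}$ is a discrete valuation ring with uniformizer $f$, so by Fact 2
$$\mathcal A=g^T\Bigl(\bigoplus_jf^{n_j}J_0\oplus0_q\Bigr)g\tag{5}$$
with $g$ invertible over that ring. There is a polynomial $\delta\notin(f)$ such that $g^{\pm1}$ are regular on $\{\delta\ne0\}$. A generic line misses $\{f=\delta=0\}$, and $f$ has $\deg f$ simple roots on it. At such a root $f$ equals $t=\lambda-\lambda_0$ times a unit, so the elementary divisors are $t^{n_j}$, twice each. The tuple is the sequence of nonzero $n_j$, the same at all roots; it is not empty because the rank drops on $\{f=0\}$.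

Since $\operatorname{rank}\mathcal A_a=r$, the eigenvalues are exactly the points where the line meets the closed set $\{\operatorname{rank}\mathcal A<r\}$. By Fact 1 a generic line meets only its components of codimension $1$, which are hypersurfaces $\{f=0\}$ as above, and no intersection of two of them. $\square$

We also need the kernel of $\mathcal A$ on all of $\mathfrak g^*$ at once. A vector $(\theta^i)\in\mathbb C(\mathfrak g^*)^n$ is identified with the $1$-form $\sum\theta^i\,dx_i$ on $\mathfrak g^*$. This fits with the Lie–Poisson bracket $\{\varphi,\psi\}(x)=\mathcal A_x(d\varphi,d\psi)$.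

**Definition (kernel form).** $\Omega$ is the wedge product of a basis of $\ker\mathcal A\subset\mathbb C(\mathfrak g^*)^n$, multiplied by a rational function so that its coefficients are polynomials without common factor. If $q=0$, put $\Omega=1$. If $q=1$, write $\Omega=\theta$.

$\Omega$ is unique up to a constant. Since $\mathcal A_{cx}=c\mathcal A_x$, the coefficient vector $\Omega(cx)$ is again a normalized choice, so it is a constant multiple of $\Omega(x)$; hence all coefficients are homogeneous of one degree. This degree is
$$\deg\Omega=\sum_i(k_i-1).\tag{6}$$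
Indeed, the coefficients being coprime, $\{\Omega=0\}$ has codimension $\ge2$. So on a generic line $\Omega(x+\lambda a)$ vanishes nowhere, and its degree in $\lambda$ is $\deg\Omega$ because $\Omega(a)\ne0$. By the normal form, $\ker A(\lambda)$ has a $\mathbb C[\lambda]$-basis of degrees $k_i-1$ whose wedge product vanishes nowhere and has degree exactly $\sum(k_i-1)$. On a generic line both wedge products represent the kernel of $A(\lambda)$ over $\mathbb C(\lambda)$, so they differ by a rational function of $\lambda$ without zeros and poles, a constant.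

*Example.* Let commuting $h$'s act on $z_1,\dots,z_k$ ($k\geq 2$) with weights $w_j$ that span a $(k-1)$-dimensional space, the $h$'s being a basis of its dual, and whose only relation up to scaling is $\sum c_jw_j=0$, all $c_j\neq0$. The kernel equations are $\sum_jw_j(h)z_j\zeta_j=0$, so up to a constant
$$\theta=\sum_jc_j\Bigl(\prod_{j'\ne j}z_{j'}\Bigr)dz_j,\tag{7}$$
of degree $k-1$, with coprime coefficients. For the $5$-dimensional algebra of Section 3, $c=(1,1,-1)$ and $\theta=z_2z_3dz_1+z_1z_3dz_2-z_1z_2dz_3$.

## 5. Multiple maxima force $f\mid df\wedge\Omega$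

In Section 3 the weights of $h$ stopped a tuple from having two maxima. The general reason is that, if $f$ varies along the symplectic leaves, the inverse of the Poisson tensor is a closed form with a pole along $f=0$, and closedness limits the rank of the most singular part of that pole.

**Lemma 3.** If $T_f$ is MM, then $f$ divides all coefficients of $df\wedge\Omega$.

*Proof.* Suppose not.

**Step 1: choose a point and extend the kernel across $f=0$.** Let $g,\delta$ be as in (5). On the irreducible hypersurface $\{f=0\}$ each of the conditions $df\ne0$, $\delta\ne0$, $\Omega\ne0$, $df\wedge\Omega\ne0$ defines a nonempty open set: the first because $f$ cannot divide all its partial derivatives, which have smaller degree and are not all zero; the third because the coefficients of $\Omega$ are coprime; the last by assumption. Choose $y$ in the intersection. On $\{\delta\ne0\}$ put $\mathcal K_x=g(x)^{-1}(0\oplus\mathbb C^q)$. This is a holomorphic subbundle of the cotangent bundle, of rank $q$, and equals $\ker\mathcal A_x$ where $f\neq0$. Let $\kappa$ be the wedge of the last $q$ columns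 of $g^{-1}$; it is regular and vanishes nowhere. Then $\Omega=\rho\kappa$ with $\rho$ rational. Near $y$ some coefficient of $\kappa$ is invertible, so $\rho$ is regular at $y$, and $\rho(y)\ne0$ because $\Omega(y)\ne0$. Hence $df(y)\wedge\kappa(y)\ne0$, that is, $df(y)\notin\mathcal K_y$.

**Step 2: coordinates adapted to the leaves.** For $f\ne0$ the annihilator $\mathcal K^\perp$ in the tangent bundle is the image of the Poisson tensor. There it is spanned by Hamiltonian fields, and the commutator of two Hamiltonian fields is, up to sign, the Hamiltonian field of the bracket. So $\mathcal K^\perp$ is involutive on a dense open set, hence near $y$ by continuity. By the Frobenius theorem there are local coordinates $(s_1,\dots,s_{n-q},c_1,\dots,c_q)$ with $\mathcal K=\langle dc_1,\dots,dc_q\rangle$. The $dc_i$ lie in the kernel, so the Poisson matrix in these coordinates is $\Pi\oplus0$ with $\Pi_{ij}=\{s_i,s_j\}$.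

**Step 3: compare with the normal form.** Let $\mathcal O_y$ be the ring of holomorphic germs at $y$. The form $\mathcal A$ on the module $\mathcal O_y^n$ of $1$-forms descends to $\mathcal O_y^n/\mathcal K$. Both $ds_1,\dots,ds_{n-q}$ and the first $n-q$ columns of $g^{-1}$ give bases of this quotient, so $\Pi=G^T(\bigoplus_jf^{n_j}J_0)G$ with $G\in GL_{n-q}(\mathcal O_y)$. Let $n_1$ be the largest exponent; $n_1\ge1$. Then
$$\omega_0:=f^{n_1}\Pi^{-1}=G^{-1}\Bigl(\bigoplus_jf^{n_1-n_j}J_0^{-1}\Bigr)G^{-T}$$
is holomorphic, and its rank at $y$ is $2\cdot\#\{j:n_j=n_1\}$.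

**Step 4: use closedness.** Regard $\omega_0$ as a $2$-form in $ds_1,\dots,ds_{n-q}$. For fixed $c$ and $f\ne0$, $f^{-n_1}\omega_0$ is, up to sign, the inverse of a nondegenerate Poisson tensor, hence closed in the variables $s$. Multiplying $d_s(f^{-n_1}\omega_0)=0$ by $f^{n_1+1}$ gives
$$f\,d_s\omega_0-n_1\,d_sf\wedge\omega_0=0,$$
which holds at $y$ too, by continuity. So $d_sf\wedge\omega_0=0$ at $y$. Since $df(y)\notin\langle dc_1,\dots,dc_q\rangle$, we have $d_sf(y)\ne0$, so $\omega_0(y)=d_sf\wedge\beta$ for some covector $\beta$, and its rank is at most $2$. Then $\#\{j:n_j=n_1\}=1$, so $T_f$ has a unique maximum, a contradiction. $\square$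

**Integrability for $q=1$.** Step 2 works near any point where $\operatorname{rank}\mathcal A=r$. For $q=1$ it gives $\theta=\phi\,dc$ locally, hence $\theta\wedge d\theta=0$ there, and everywhere by density.

Lemma 3 settles the two smallest cases.

*$K=\varnothing$.* Here $\Omega=1$, and $f\mid df$ is impossible by degree. So $N=0$.

*$K=\{1\}$.* By (6), $\theta$ is constant, $\theta=d\zeta$ with $\zeta$ linear. The coefficients of $df\wedge d\zeta$ have degree $\deg f-1$, so $f\mid df\wedge d\zeta$ forces $df\wedge d\zeta=0$. Then $f\in\mathbb C[\zeta]$, and since $f$ is homogeneous and irreducible, $f\sim\zeta$ (we write $\sim$ for equality up to a nonzero constant). By (4), $N\le1$. The Heisenberg algebra of Section 3 has $N=1$.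

## 6. Contraction with the Euler field, and the case $i_E\theta=0$

Let us try to prove the guess for $q=1$, $K=\{k\}$. Call an irreducible homogeneous $f$ *invariant* if $f\mid df\wedge\theta$. By Lemma 3 every $f$ with $T_f$ MM is invariant, and by (4) we must bound the total degree of such $f$. Here $\deg\theta=k-1$. Let $E$ be the Euler vector field, so $E(f)=(\deg f)f$, and put $F=i_E\theta$, homogeneous of degree $k$ or zero. Contract:
$$i_E(df\wedge\theta)=(\deg f)f\,\theta-F\,df.\tag{8}$$
The left side is divisible by $f$, so $f\mid F\,df$, and since $f$ does not divide $df$, $f\mid F$. If $F\ne0$, the product of all the non-proportional $f$ with $T_f$ MM divides $F$, so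
$$N\le\deg F=k=\sigma.$$
This is the guessed bound. But if $F=0$, "$f\mid F$" says nothing. Can that happen? For (7),
$$F=\Bigl(\sum_jc_j\Bigr)\prod_jz_j .$$
For the $17$-dimensional algebra $c=(1,1,-1)$ and $F=z_1z_2z_3$, which explains why we found exactly three eigenvalues. But if the weight relation has $\sum c_j=0$, then $F=0$.

Look at $c=(2,-1,-1)$, the relation $2w_1=w_2+w_3$. Here
$$\theta=2z_2z_3\,dz_1-z_1z_3\,dz_2-z_1z_2\,dz_3=2p\,dz_1-z_1\,dp,\qquad p=z_2z_3 .$$
For every constant $\gamma$ the quadric $f_\gamma=z_1^2-\gamma p$ satisfies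
$$df_\gamma\wedge\theta=(2z_1dz_1-\gamma\,dp)\wedge(2p\,dz_1-z_1\,dp)=2f_\gamma\,dp\wedge dz_1 .$$
So a whole pencil of quadrics passes the test of Lemma 3; they are level sets of the degree-zero function $z_1^2/(z_2z_3)$. Each irreducible $f_\gamma$ has two roots on a line, so two quadrics carrying MM tuples would give $N=4>3$.

It remains to build an algebra in which $f_\gamma$ controls Jordan blocks. Write it as a determinant,
$$f_\gamma=\det\begin{pmatrix}z_1&\gamma z_2\\z_3&z_1\end{pmatrix},$$
and let the entries be brackets $[X_j,Y_{j'}]$. The torus must act, so weights $\alpha_j$ of $X_j$ and $\beta_j$ of $Y_j$ must satisfy $\alpha_1+\beta_1=w_1$, $\alpha_1+\beta_2=w_2$, $\alpha_2+\beta_1=w_3$, $\alpha_2+\beta_2=w_1$. This is solvable exactly if $w_1+w_1=w_2+w_3$, which is the relation we have. So the guess is false.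

## 7. A $21$-dimensional algebra with $\sigma=3$ and $N=4$

**Theorem A.** Let $\mathfrak g$ have basis $h_1,h_2,z_1,z_2,z_3$ and $X_1^\tau,X_2^\tau,Y_1^\tau,Y_2^\tau$ $(\tau=1,\dots,4)$. Let $h_1,h_2$ commute and act diagonally with weights (eigenvalues of $\operatorname{ad}h_1,\operatorname{ad}h_2$)
$$z_1:(1,0),\quad z_2:(1,1),\quad z_3:(1,-1),\quad X_1^\tau,Y_2^\tau:(\tfrac12,\tfrac12),\quad X_2^\tau,Y_1^\tau:(\tfrac12,-\tfrac12).$$
The remaining nonzero brackets are
$$[X_1^\tau,Y_1^\tau]=[X_2^\tau,Y_2^\tau]=z_1,\quad[X_1^\tau,Y_2^\tau]=\gamma_\tau z_2,\quad[X_2^\tau,Y_1^\tau]=z_3,\qquad\gamma_1=\gamma_2=1,\ \gamma_3=\gamma_4=2.$$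
This is a Lie algebra of dimension $21$ whose JK invariants are
$$J_{\lambda_1}(2,2),\ J_{\lambda_2}(2,2),\ J_{\lambda_3}(2,2),\ J_{\lambda_4}(2,2),\ 5 .$$
Thus $N=4>3=k_1$, with no Kronecker $3\times3$ or $1\times1$ block.

*Proof.* **Step 1: Jacobi.** Brackets of the $X,Y$ lie in $Z=\langle z_1,z_2,z_3\rangle$, which commutes with $Z$ and with all $X,Y$, so $X,Y,Z$ span a $2$-step nilpotent Lie algebra. The brackets are additive on weights: $(\frac12,\frac12)+(\frac12,-\frac12)=(1,0)$ for the two brackets equal to $z_1$, $2(\frac12,\frac12)=(1,1)$ for $z_2$, and $2(\frac12,-\frac12)=(1,-1)$ for $z_3$. So $h_1,h_2$ act by commuting derivations, and the Jacobi identity holds.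

**Step 2: reduction to $S$.** In the order ($V=\langle X,Y\rangle$; $h_1,h_2$; $z_1,z_2,z_3$) the matrix $\mathcal A$ has the shape (3), with
$$M=\begin{pmatrix}z_1&z_2&z_3\\0&z_2&-z_3\end{pmatrix},\qquad S=\bigoplus_\tau\begin{pmatrix}0&B_\tau\\-B_\tau^T&0\end{pmatrix},\qquad B_\tau=\begin{pmatrix}z_1&\gamma_\tau z_2\\z_3&z_1\end{pmatrix}.$$
The minors of $M$ are $z_1z_2,\,-z_1z_3,\,-2z_2z_3$. Their common zeros have codimension $2$, so on a generic line $M(\lambda)$ has rank $2$ for every $\lambda$. By Lemma 1, $A(\lambda)$ is congruent over $\mathbb C[\lambda]$ to $S(\lambda)\oplus\begin{pmatrix}0&I_2\\-I_2&0\end{pmatrix}\oplus(0)$. As $\det S\ne0$, $q=1$.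

**Step 3: elementary divisors.** $\det B_\tau=z_1^2-\gamma_\tau z_2z_3$. The quadrics $z_1^2-z_2z_3$ and $z_1^2-2z_2z_3$ have rank $3$, so they are irreducible, and they are not proportional. By Fact 1 they have two simple roots each on a generic line, four distinct roots in all. At a root $\lambda_0$ of one of them, the two matrices $B_\tau$ with the corresponding $\gamma_\tau$ have determinant of order $1$, so each has exactly one nontrivial elementary divisor, $\lambda-\lambda_0$. The other two are invertible. Hence $S$ has exactly four nontrivial elementary divisors, all equal to $\lambda-\lambda_0$, which is $J(2,2)$. There are no other eigenvalues. The Jordan part has dimension $4\cdot4=16$, and the single Kronecker block has size $21-16=5$. $\square$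

## 8. Realization of tuples: variables, groups on pencils, and unique maxima

The construction has three parts that can be enlarged. The quadrics $z_1^2-\gamma z_2z_3$ can be replaced by $f_\gamma$ of any degree $d\ge\lceil k/2\rceil$ coming from a relation with $\sum c_j=0$; each $f_\gamma$ then carries $d$ equal tuples. The pairs $X,Y$ can be linked in chains, to produce longer Jordan blocks. And a pair $h,z$ as in the first example of Section 3 produces a tuple with a unique maximum.

**Theorem C.** Let $K$ be any finite multiset with at least one $k_i\ge3$. For each $i$ with $k_i\ge3$ fix an integer $d_i\ge\lceil k_i/2\rceil$. Then the following JK invariants are realizable: Kronecker indices $K$, together with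

* any finite collection of tuples with unique maximum;
* at most $\sigma$ further arbitrary tuples;
* for each $i$ with $k_i\ge3$, any finite number of groups, each consisting of $d_i$ equal arbitrary tuples.

*Proof.* **Step 1: the torus $H$, the center $Z$ and the weights.** For each $i$ we choose a vector $c^{(i)}\in(\mathbb Z\setminus0)^{k_i}$, which will be the weight relation. If $k_i\le2$, take all entries $1$. If $k=k_i\ge3$, $d=d_i$, put $a=\lceil k/2\rceil\ge2$, $b=\lfloor k/2\rfloor\ge1$ and
$$c^{(i)}=(d-a+1,\ \underbrace{1,\dots,1}_{a-1},\ -(d-b+1),\ \underbrace{-1,\dots,-1}_{b-1}).$$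
Since $d\ge a\ge b$ the signs are as displayed. The positive entries sum to $d$, the negative ones to $-d$, and the gcd is $1$ because an entry $1$ occurs. Let $Z_i$ have basis $z_{i1},\dots,z_{ik_i}$, let $H_i$ be the space with dual $H_i^*=\mathbb C^{k_i}/\mathbb Cc^{(i)}$, and let $w_{ij}\in H_i^*$ be the class of the $j$-th unit vector, the weight of $z_{ij}$. For fixed $i$ the only linear relation, up to scaling, is
$$\sum_jc^{(i)}_jw_{ij}=0.\tag{9}$$
For each prescribed unique-maximum tuple $U$ add a pair $h_U,z_U$ with weight $w_{z_U}(h_U)=1$. Put $H=\bigoplus H_i\oplus\bigoplus\mathbb Ch_U$ and $Z=\bigoplus Z_i\oplus\bigoplus\mathbb Cz_U$, all weights being extended by $0$.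

**Step 2: the polynomials that carry tuples.** For $k_i\ge3$ and $\gamma\in\mathbb C^*$ let
$$f_{i,\gamma}=\prod_{c^{(i)}_j>0}z_{ij}^{c^{(i)}_j}-\gamma\prod_{c^{(i)}_j<0}z_{ij}^{-c^{(i)}_j},\qquad\deg f_{i,\gamma}=d_i\ge2 .$$
It is irreducible. Indeed $c^{(i)}$ is primitive, so the monomial $z^{c^{(i)}}$ is part of a coordinate system of the Laurent ring in the $z_{ij}$. There $z^{c^{(i)}}-\gamma$ is prime, and it equals $f_{i,\gamma}$ up to a unit. In a factorization of $f_{i,\gamma}$ in the polynomial ring one factor must be a Laurent unit, a constant times a monomial. No variable divides $f_{i,\gamma}$, because its two monomials have no common variable, so that factor is a constant.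

Assign the at most $\sigma$ arbitrary tuples to different variables $z_{ij}$ (there are $\sigma$ of them), and the groups of $d_i$ equal tuples to different $f_{i,\gamma}$. Let $\mathcal F$ be the set of used polynomials and $(n_{f1},n_{f2},\dots)$ the tuple assigned to $f\in\mathcal F$.

**Step 3: blocks $V_{f,\nu}$ that will give the elementary divisor $t^\nu$.** Let $f\in\mathcal F\cup\{z_U\}$, $\nu\ge1$, $d=\deg f$. If $d=1$, put $B_f=(f)$. If $f=f_{i,\gamma}$, write $f=\ell_1\cdots\ell_d-\gamma\,\ell_1'\cdots\ell_d'$ with variables $\ell_j,\ell_j'$ (repeated as needed). Let $B_f$ be the $d\times d$ matrix with $(B_f)_{jj}=\ell_j$, $(B_f)_{j,j+1}=\ell_j'$ (indices mod $d$), except that $\ell'_1$ is multiplied by $(-1)^d\gamma$; all other entries are $0$. Only the identity and the full cycle, of sign $(-1)^{d-1}$, contribute to the determinant, so $\det B_f=f$. For example, for $K=\{3\}$, $d=3$ we have $c=(2,1,-3)$ and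
$$\det\begin{pmatrix}z_1&-\gamma z_3&0\\0&z_1&z_3\\z_3&0&z_2\end{pmatrix}=z_1^2z_2-\gamma z_3^3 .$$
Choose a variable $u\in\{z_{ij}\}$ with $u\ne f$; this is possible as some $k_i\ge3$. Let $V_{f,\nu}$ have basis $X_j^s,Y_j^s$ $(1\le j\le d,\ 1\le s\le\nu)$ and brackets
$$[X_j^s,Y_{j'}^s]=(B_f)_{jj'},\qquad[X_1^s,Y_1^{s+1}]=u\quad(s<\nu).$$

*Weights.* Let $\alpha_j^s,\beta_j^s$ be the weights of $X_j^s,Y_j^s$. We need
$$\alpha_j^s+\beta_j^s=w(\ell_j),\qquad\alpha_j^s+\beta_{j+1}^s=w(\ell_j'),\qquad\alpha_1^s+\beta_1^{s+1}=w(u).$$
For fixed $s$ choose $\beta_1^s$; then $\beta_{j+1}^s=\beta_j^s+w(\ell_j')-w(\ell_j)$ and $\alpha_j^s=w(\ell_j)-\beta_j^s$ determine the rest. Going once around the cycle requires $\sum_jw(\ell_j)=\sum_jw(\ell_j')$, and this is (9). For $d=1$ the only condition for fixed $s$ is $\alpha^s+\beta^s=w(f)$. The last condition gives $\beta_1^{s+1}=w(u)-\alpha_1^s$. So only $\beta_1^1$ is free. For $f=z_U$ choose it so that $\alpha^1=w_{z_U}$. Then $\alpha^{s+1}=w_{z_U}-\beta^{s+1}=\alpha^s+w_{z_U}-w_u$, and since $w_u(h_U)=0$,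
$$\alpha^s(h_U)=s.\tag{10}$$

**Step 4: the algebra.** Let $V$ be the direct sum of the blocks $V_{f,n_{fj}}$ (all $f\in\mathcal F$, all $j$) and, for each $U=(n_1>n_2\ge\dots\ge n_s)$, of $V_{z_U,n_1-1}$ (if $n_1\ge2$) and $V_{z_U,n_j}$, $j\ge2$. The largest block is built one too short, because $h_U$ will lengthen it. Let $\mathfrak g=H\oplus V\oplus Z$, with $H$ abelian acting by weights, the above brackets $V\times V\to Z$ (different blocks commute), and $[V,Z]=[Z,Z]=0$. As in Theorem A, the part $V\oplus Z$ is $2$-step nilpotent and brackets are additive on weights, so this is a Lie algebra. Its matrix $\mathcal A$ has the shape (3) with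
$$M=\bigoplus_iM_i\oplus\mathrm{diag}(z_U),\qquad M_i=(w_{ij}(h)z_{ij}),$$
where $h$ runs over a basis of $H_i$. The maximal minor of $M_i$ without column $j$ is a nonzero multiple of $c^{(i)}_j\prod_{j'\ne j}z_{ij'}$, because by (9) the $w_{ij'}$, $j'\ne j$, form a basis of $H_i^*$.

**Step 5: genericity.** For generic $(x,a)$ all of the following hold. We have $\operatorname{rank}\mathcal A_a=r$, and no variable $z_{ij}$ vanishes at $a$. Every $M_i(\lambda)$ has rank $k_i-1$ for all $\lambda$: for $k_i\ge2$ its minors vanish together only where two of the $z_{ij}$ vanish, and for $k_i=1$ there are no rows. Each $f\in\mathcal F\cup\{z_U\}$ has $\deg f$ simple roots on the line, and different $f$ have disjoint roots. At a root of $f$ no variable $z_{ij},z_{U'}$ different from $f$ vanishes, and no coordinate function $X_j^s$ vanishes. All this is Fact 1.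

**Step 6: the Kronecker indices are $K$.** On $V_{f,\nu}$ the form $S$ is $\begin{pmatrix}0&\mathbb B\\-\mathbb B^T&0\end{pmatrix}$, where $\mathbb B$ is block bidiagonal with $B_f$ on the diagonal and $C=uE_{11}$ above it ($E_{11}$ is the matrix unit), so $\det\mathbb B=f^\nu$. Thus $S$ is invertible over $\mathbb C(\lambda)$, and $M$ has full row rank. A kernel vector $(v,h,\zeta)$ of $A(\lambda)$ satisfies $M^Th=0$, $Sv+Wh=0$, $M\zeta=W^Tv$. Hence $h=0$, $v=0$, $M\zeta=0$. By (9) the kernel of $M_i$ contains the vector
$$\zeta^{(i)}_j=c^{(i)}_j\prod_{j'\ne j}z_{ij'}(\lambda),\qquad j=1,\dots,k_i,$$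
which is nowhere zero by Step 5 and has degree exactly $k_i-1$. A rational multiple of a nowhere zero polynomial vector is polynomial only if the factor is. So the polynomial kernel is $\bigoplus_i\mathbb C[\lambda]\zeta^{(i)}$ with disjoint supports, and kernel vectors of degree $\le e$ form a space of dimension $\sum_i\max(0,e-k_i+2)$. By Fact 3 the Kronecker indices are $K$.

**Step 7: elementary divisors of $S$.** Let $\lambda_0$ be a root of $f$, $t=\lambda-\lambda_0$. We show that $S|_{V_{f,\nu}}$ has the nontrivial elementary divisor $t^\nu$, exactly twice. The determinant $\det\mathbb B=f^\nu$ has order $\nu$ at $\lambda_0$, so it suffices that $\mathbb B(\lambda_0)$ has corank $1$. Deleting the first row and column of $B_f$ leaves a triangular matrix, so $\operatorname{adj}(B_f)_{11}=\ell_2\cdots\ell_d\ne0$ at $\lambda_0$ (it is $1$ if $d=1$). Hence $B_f(\lambda_0)$ has rank $d-1$, with kernel $\langle e\rangle$ and left kernel $\langle\varphi\rangle$, and $\operatorname{adj}B_f=\kappa e\varphi^T$ with $\kappa e_1\varphi_1\ne0$.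

Let $\mathbb B(\lambda_0)(y^1,\dots,y^\nu)^T=0$, that is, $B_fy^\nu=0$ and $B_fy^s+Cy^{s+1}=0$ for $s<\nu$. Suppose $\nu\ge2$. Then $y^\nu$ is a multiple of $e$. Multiplying $B_fy^{\nu-1}+Cy^\nu=0$ by $\varphi^T$ gives $u\,\varphi_1\,y^\nu_1=0$. Since $u(\lambda_0)\ne0$, $\varphi_1\ne0$ and $e_1\ne0$, this means $y^\nu=0$. Now $B_fy^{\nu-1}=0$, and we repeat. Finally $y^s=0$ for $s\ge2$ and $y^1\in\langle e\rangle$. So the corank is $1$, $\mathbb B$ has the single nontrivial elementary divisor $t^\nu$, and $S|_{V_{f,\nu}}$ has it twice. Blocks belonging to other polynomials have invertible determinant at $\lambda_0$; they are unimodular there.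

**Step 8: eigenvalues away from the roots of the $z_U$.** If $\lambda_0$ is not a root of any $z_U$, then $M(\lambda_0)$ has full row rank. By Lemma 1 over $\mathbb C[\lambda]_{(\lambda-\lambda_0)}$, $A$ is congruent to $S\oplus\begin{pmatrix}0&I\\-I&0\end{pmatrix}\oplus0$. So every root of $f\in\mathcal F$ carries exactly the tuple assigned to $f$, and other such $\lambda_0$ are not eigenvalues. A variable contributes its tuple once, and $f_{i,\gamma}$ contributes its tuple $d_i$ times.

**Step 9: the root of $z_U$ carries the tuple $U$.** Let $\lambda_0$ be the root of $z_U$, $\mathcal O=\mathbb C[\lambda]_{(\lambda-\lambda_0)}$. After scaling the basis vector $z:=z_U$ we have $\omega(h,z)=t$ for $h:=h_U$. Let $H',Z'$ be the spans of the other basis vectors of $H,Z$. The block of $M$ on $H'\times Z'$ has full row rank at $\lambda_0$, and $\omega(h,Z')=0=\omega(H',z)$. As in Lemma 1, change the basis of $Z'$ and add vectors of $Z'$ to those of $V$ so that $V$ becomes orthogonal to $H'$. This changes no pairing inside $V$ and, as $\omega(h,Z')=0$, no pairing with $h$. Thus $H'\oplus Z'$ splits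 off with trivial elementary divisors and a zero block. There remains a form $\omega$ on $V\oplus\langle h,z\rangle$ with
$$\omega|_V=S,\qquad\omega(v,h)=:\rho(v),\qquad\omega(h,z)=t,\qquad\omega(V,z)=0 .$$
By Step 7, taken block by block, $V$ has a basis $p_j,\bar p_j$ with $\omega(p_j,\bar p_j)=t^{\mu_j}$ and all other pairings zero, where each $p_j$ is a combination of the $X$'s of one block and each $\bar p_j$ of the $Y$'s.

*If $n_1=1$*, then $U=(1)$, since $n_2<n_1$ is impossible. There is no block belonging to $z_U$, so $S$ is unimodular. Adding to $h$ a suitable element of $V$ makes $\rho=0$ and leaves $\omega(h,z)=t$. The tuple is $(1)$.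

*If $n_1\ge2$*, we have $\mu_1=n_1-1\ge\mu_2=n_2\ge\dots\ge\mu_s=n_s$, all further $\mu_j=0$. For $V_{z_U,n_1-1}$ the matrix $\mathbb B(\lambda_0)$ is $u(\lambda_0)$ times the matrix with ones on the superdiagonal, so its left kernel is $\langle X^{\mu_1}\rangle$, the last $X$ of the chain. The vector $p_1$ is part of a basis and pairs with all $Y$'s into $t^{\mu_1}\mathcal O$, $\mu_1\ge1$, so $p_1\equiv\kappa X^{\mu_1}\pmod t$ with $\kappa\ne0$. By (10),
$$\rho_1:=\rho(p_1)\equiv-\kappa\,\mu_1\,X^{\mu_1}(x+\lambda_0a)\pmod t,$$
which is nonzero at $\lambda_0$ by Step 5. So $\rho_1$ is a unit. Put $\rho_j=\rho(p_j)$, $\bar\rho_j=\rho(\bar p_j)$ and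
$$p_j'=p_j-\tfrac{\rho_j}{\rho_1}p_1,\quad\bar p_j'=\bar p_j-\tfrac{\bar\rho_j}{\rho_1}p_1\ (j\ge2),\quad\bar p_1'=\bar p_1-\tfrac{\bar\rho_1}{\rho_1}p_1-\tfrac{t^{\mu_1}}{\rho_1}h,\quad z'=z+\tfrac t{\rho_1}p_1 .$$
Pairings with $h$: $\omega(p_1,h)=\rho_1$, while $p_j',\bar p_j',\bar p_1'$ pair to zero by construction, and $\omega(z',h)=-t+t=0$. Pairings with $p_1$: they vanish for $p_j',\bar p_j'$ ($j\ge2$) and $z'$, and $\omega(p_1,\bar p_1')=t^{\mu_1}-\frac{t^{\mu_1}}{\rho_1}\rho_1=0$. So $\langle p_1,h\rangle$ splits off as a unimodular pair. For the rest, with $i,j\ge2$,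
$$\omega(p_j',\bar p_i')=\delta_{ij}t^{\mu_j},\quad\omega(p_j',\bar p_1')=-\tfrac{\rho_j}{\rho_1}t^{\mu_1},\quad\omega(\bar p_j',\bar p_1')=-\tfrac{\bar\rho_j}{\rho_1}t^{\mu_1},\quad\omega(z',\bar p_1')=-\tfrac{t^{\mu_1}}{\rho_1}\,\omega(z,h)=\tfrac{t^{\mu_1+1}}{\rho_1},$$
and all other pairings are $0$; in the second to fourth formulas we used $\omega(p_1,\bar p_1')=0$. Since $\mu_j\le\mu_1$ we may replace $\bar p_1'$ by
$$\bar p_1''=\bar p_1'+\sum_{j\ge2}t^{\mu_1-\mu_j}\Bigl(\tfrac{\rho_j}{\rho_1}\bar p_j'-\tfrac{\bar\rho_j}{\rho_1}p_j'\Bigr).$$
Then $\omega(p_j',\bar p_1'')=-\frac{\rho_j}{\rho_1}t^{\mu_1}+\frac{\rho_j}{\rho_1}t^{\mu_1}=0$ and $\omega(\bar p_j',\bar p_1'')=-\frac{\bar\rho_j}{\rho_1}t^{\mu_1}+\frac{\bar\rho_j}{\rho_1}t^{\mu_1}=0$, and the pairings with $z',h,p_1$ are unchanged. So $\omega$ splits into the pairs $(p_1,h)$, $(z',\bar p_1'')$ and $(p_j',\bar p_j')$ with invariants $t^0$, $t^{\mu_1+1}=t^{n_1}$, and $t^{n_2},\dots,t^{n_s},1,\dots$. The tuple is $U$. $\square$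

## 9. For which Kronecker sizes the inequality holds

**Theorem B.** Let $K$ satisfy (1).

1. If $K=\varnothing$, then $N=0$ for every Lie algebra with these Kronecker indices. If $K=\{1\}$, then $N\le1$, and $N=1$ occurs.
2. For every other $K$, $N$ is unbounded.

So $N\le\sigma$ holds for all Lie algebras with Kronecker indices $K$ if and only if $K=\varnothing$ or $K=\{1\}$. Every Lie algebra satisfying (1) with $N>\sigma$ has dimension $\ge21$, and $21$ is attained.

*Proof.* Part 1 was proved at the end of Section 5.

For part 2, some $k_i\ge3$. In Theorem C take any number of groups of $d_i$ tuples $J(2,2)$. Then $N$ is arbitrarily large.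

The equivalence follows: for $K=\varnothing$ we have $N=0=\sigma$, for $K=\{1\}$ we have $N\le1=\sigma$, and otherwise $N$ exceeds $\sigma$ for some algebra.

*Dimension.* Let $N>\sigma$. By part 1, some $k_i\ge3$, so $\sigma\ge3$. The Kronecker blocks have total size $2\sigma-q$, and each of the at least $\sigma+1$ MM tuples has total size at least $4$. Hence
$$\dim\mathfrak g\ge2\sigma-q+4(\sigma+1)=6\sigma-q+4 .$$
If $\sigma=3$, then $K=\{3\}$, $q=1$, and the bound is $21$. If $\sigma\ge4$, then by (1) all $k_i$ but at most one are $\ge3$, so $\sigma\ge3(q-1)+1$, $q\le(\sigma+2)/3$ and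
$$\dim\mathfrak g\ge\frac{17\sigma+10}3\ge26 .$$
The value $21$ is attained in Theorem A. $\square$

## 10. A single $5\times5$ Kronecker block

For $K=\{3\}$ the bound $N\le3$ fails, but what replaces it can be determined completely.

**Theorem D.** Consider JK invariants with the single Kronecker block $5\times5$ and a finite collection of Jordan tuples. For each MM type $T$ let $m_T$ be its multiplicity. These invariants are realizable by a Lie algebra if and only if
$$\exists\,d\ge2:\qquad\sum_T(m_T\bmod d)\le3 .$$
Tuples with unique maxima are unrestricted.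

For example, MM tuples of six types with multiplicities $2,2,3,3,3,3$ are not realizable with a single $5\times5$ block, although none of them is unique: the sum is $4$ for $d=2$, $4$ for $d=3$, and $16$ for $d\ge4$. So $N\le\sigma$ is not necessary for realizability, and "at most $\sigma$ unique MM tuples" is not sufficient. For all other Kronecker data no such complete classification is claimed here; there Theorem C gives a sufficient condition.

*Proof of sufficiency.* Given such a $d$, use Theorem C with $K=\{3\}$ and $d_1=d\ge2=\lceil3/2\rceil$. The $m_T\bmod d$ remaining copies of each MM type are at most $\sigma=3$ single tuples in all, and the other MM tuples form groups of $d$ equal ones. Tuples with unique maximum are free. $\square$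

*Proof of necessity.* Let $q=1$, $k_1=3$. By (6), $\theta$ has coprime homogeneous quadratic coefficients, and $\theta\wedge d\theta=0$ by Section 5. Let $\mathcal M$ be the set of irreducible $f$ (up to constants) with $T_f$ MM; all are invariant by Lemma 3. Let $F=i_E\theta$.

**Step 1: the case $F\ne0$.** By Section 6, $N\le\deg F=3$. Take $d=N+2\ge2$. All $m_T\le N<d$, so $\sum_T(m_T\bmod d)=N\le3$.

**Step 2: what to prove when $F=0$.** From now on $F=0$.

**Claim.** There is $d\ge2$ such that at most three invariant irreducible homogeneous $f$ (up to constants) are linear and all others have degree exactly $d$.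

The Claim suffices: by (4), $m_T$ is the number of linear $f\in\mathcal M$ with $T_f=T$ plus a multiple of $d$, so $m_T\bmod d$ is at most that number, and the sum over $T$ is at most $3$.

**Step 3: $d\theta$ is a linear family of decomposable forms.** This step finds the two possible shapes of $d\theta$. Let $\mathcal L_E$ be the Lie derivative along $E$. As $\theta$ has quadratic coefficients and $i_E\theta=0$,
$$3\theta=\mathcal L_E\theta=i_E\,d\theta,\tag{11}$$
so $d\theta\ne0$. Differentiating $\theta\wedge d\theta=0$ gives $d\theta\wedge d\theta=0$. The coefficients of $d\theta$ are linear, so the values $d\theta(y)$, $y\in\mathfrak g^*$, form a linear space of constant $2$-forms with $\omega\wedge\omega=0$. By polarization $\omega_1\wedge\omega_2=0$ for any two of them. A nonzero $2$-form with $\omega\wedge\omega=0$ is decomposable, $\omega=\alpha\wedge\beta$, and defines the $2$-plane $\langle\alpha,\beta\rangle$ of covectors; $\omega_1\wedge\omega_2=0$ says that the two planes have a nonzero common vector. So we have a family of pairwise intersecting $2$-planes.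

Such planes either all contain a common line or all lie in a common $3$-space. Suppose first that every three of them have a common line. If all planes are equal, we are done. Otherwise two distinct planes meet in a line $\ell$, and any third plane contains a line common to both, so it contains $\ell$. Suppose now that $L_1,L_2,L_3$ have no common line. They are pairwise distinct and meet pairwise in lines, and $L_3$ meets $L_1$ and $L_2$ in different lines, so $L_3\subset L_1+L_2=:\Lambda$, of dimension $3$. If a plane $L\not\subset\Lambda$ of the family existed, $L\cap\Lambda$ would have dimension at most $1$ but meet all $L_i$ nontrivially, so it would be a common line of $L_1,L_2,L_3$, a contradiction.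

Hence one of the following holds:

* (I) $d\theta=dl\wedge\eta$ with $l$ linear and $\eta$ a $1$-form with linear coefficients;
* (II) $d\theta=\sum_{i<j\le3}a_{ij}\,dy_i\wedge dy_j$ with independent linear coordinates $y_1,y_2,y_3$ and linear $a_{ij}$.

**Step 4: case (I), a pencil of quadrics.** First we find $\theta$. From $d(d\theta)=0$ we get $dl\wedge d\eta=0$, and $d\eta$ is constant, so $d\eta=dl\wedge dg$ with $g$ linear. Then $d(\eta+g\,dl)=dl\wedge dg+dg\wedge dl=0$, so $\eta+g\,dl=dQ$ with $Q$ a quadratic form. Hence $d\theta=dl\wedge dQ$ and by (11)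
$$3\theta=l\,dQ-2Q\,dl=l^3\,d(Q/l^2).\tag{12}$$

Let $f\not\sim l$ be invariant. At smooth points of $\{f=0\}$ with $df\neq0$ we have $df\wedge\theta=0$, so $\theta$ is a multiple of $df$ and vanishes on tangent vectors. By (12), $d(Q/l^2)$ restricts to $0$ on the smooth part of $\{f=0\}\setminus\{l=0\}$. This set is connected, since $\{f=0\}$ is irreducible, so $Q/l^2$ is a constant $\gamma$ on it. The set is dense in $\{f=0\}$, hence $f\mid Q-\gamma l^2$. Moreover $Q-\gamma l^2\ne0$, since otherwise $\theta=0$ by (12). So $\deg f\le2$.

Now we count the linear ones. Let $\deg f=1$, $f\not\sim l$, so $Q-\gamma l^2=fg$ with $g$ linear. Then $l,f,g$ are linearly independent. Otherwise $l$ and $Q$, hence $\theta$, involve only two linear coordinates $y_1,y_2$ with $\langle y_1,y_2\rangle=\langle l,f\rangle$. From $i_E\theta=0$ it follows that $\theta=h(y_1dy_2-y_2dy_1)$ with $h$ linear, against coprimality. Therefore for $\gamma'\ne\gamma$ the form $Q-\gamma'l^2=fg+(\gamma-\gamma')l^2$ has rank $3$ and is irreducible. Any other linear invariant form not proportional to $l$ divides some member of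 the pencil $Q-\gamma'l^2$, which must then be $fg$. So all linear invariant forms are among $l,f,g$ up to constants. If no such $f$ exists, at most $l$ is linear. The Claim holds with $d=2$.

**Step 5: case (II), reduction to an eigenvector problem for a linear vector field.** Complete $y_1,y_2,y_3$ to coordinates of $\mathfrak g^*$. From $d(d\theta)=0$ the derivatives $\partial_sa_{ij}$, $s>3$, vanish, so the $a_{ij}$ depend only on $y_1,y_2,y_3$. Put $\mathrm{vol}=dy_1\wedge dy_2\wedge dy_3$. Then $d\theta=i_v\mathrm{vol}$ with a linear vector field $v\ne0$ on $\mathbb C^3$. Its divergence is $0$, because $d(i_v\mathrm{vol})=(\operatorname{div}v)\,\mathrm{vol}$, and by (11) $3\theta=i_Ei_v\mathrm{vol}$.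

Let $f$ be invariant. For $s>3$ the coefficient of $dy_s\wedge dy_i$ ($i\le3$) in $df\wedge\theta$ is $\partial_sf\cdot\theta_i$, because $\theta$ contains no $dy_s$. So $f\mid\partial_sf\cdot\theta_i$ for all $i$. The $\theta_i$ are coprime, so $f\mid\partial_sf$, and $\partial_sf=0$ by degree. Thus $f\in\mathbb C[y_1,y_2,y_3]$. Contract $df\wedge\mathrm{vol}=0$ with $v$: $df\wedge i_v\mathrm{vol}=v(f)\,\mathrm{vol}$. Contract with $E$:
$$3\,df\wedge\theta=E(f)\,i_v\mathrm{vol}-v(f)\,i_E\mathrm{vol}.$$
Here $f\mid E(f)$, and the coefficients of $i_E\mathrm{vol}$ are $\pm y_i$. So $f\mid v(f)y_i$ for $i=1,2,3$. As $f$ cannot divide both $y_1$ and $y_2$, $f\mid v(f)$. Since $v$ preserves degrees,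
$$v(f)=\mu f,\qquad\mu\in\mathbb C.\tag{13}$$
On $\langle y_1,y_2,y_3\rangle$ the field $v$ acts as a nonzero traceless endomorphism. We go through its Jordan types; a linear change of $y_1,y_2,y_3$ multiplies $\mathrm{vol}$ by a constant, which we absorb in $v$.

**Step 6: $v$ diagonalizable.** Let $v=\sum\lambda_iy_i\partial_i$, $\sum\lambda_i=0$. Suppose two eigenvalues coincide, say $\lambda_1=\lambda_2=\lambda$. Then $\lambda\ne0$ as $v\ne0$, and $v=\lambda(y_1\partial_1+y_2\partial_2+y_3\partial_3)-3\lambda y_3\partial_3$. The first term is $\lambda E$ on $\mathbb C^3$ and drops out of $i_Ei_v\mathrm{vol}$, so $3\theta=-3\lambda y_3\,i_Ei_{\partial_3}\mathrm{vol}$ is divisible by $y_3$, against coprimality. So the $\lambda_i$ are distinct. Then $(1,1,1)$ and $(\lambda_1,\lambda_2,\lambda_3)$ are linearly independent, so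
$$\Gamma=\Bigl\{c\in\mathbb Z^3:\ \sum c_i=0=\sum c_i\lambda_i\Bigr\}$$
has rank at most $1$. By homogeneity and (13), the exponents of any two monomials of $f$ differ by an element of $\Gamma$.

If $\Gamma=0$, $f$ is a monomial, so $f\sim y_i$, and the Claim holds with any $d\ge2$.

If $\Gamma=\mathbb Zc$ with $c$ primitive, no $c_i$ vanishes: for instance $c_3=0$ would give $c=\pm(1,-1,0)$ and $\lambda_1=\lambda_2$. Up to sign and order $c=(d,-a,-b)$ with $a,b\ge1$ and $d=a+b\ge2$. The exponents in $f$ are of the form $m_0+jc$, $0\le j\le J$, where $j=0$ and $j=J$ occur. Since $m_0$ and $m_0+Jc$ have nonnegative entries, so does $m'=m_0-J(0,a,b)$. With $P=y_1^d$, $R=y_2^ay_3^b$ we get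
$$f=y^{m'}\sum_{j=0}^J\alpha_jP^jR^{J-j}.$$
The sum is a binary form in $P,R$, so $f$ is a product of variables and linear combinations of $P$ and $R$. An irreducible $f$ is therefore $\sim y_i$ or $\sim P-\gamma R$ with $\gamma\ne0$, of degree $d$. The Claim holds with this $d$.

**Step 7: nilpotent part of rank 1.** In suitable coordinates $v(y_1)=\lambda y_1+y_2$, $v(y_2)=\lambda y_2$, $v(y_3)=-2\lambda y_3$. If $\lambda=0$, then $v=y_2\partial_1$ and $y_2\mid\theta$, against coprimality. So $\lambda\ne0$. Write $v=v_s+v_n$ with $v_s=\lambda(y_1\partial_1+y_2\partial_2)-2\lambda y_3\partial_3$ and $v_n=y_2\partial_1$. On polynomials of a fixed degree these commute, $v_s$ is diagonalizable and $v_n$ nilpotent, so this is the Jordan decomposition, and (13) implies $v_sf=\mu f$ and $v_nf=0$. Hence $\partial_1f=0$ and $f\in\mathbb C[y_2,y_3]$. A monomial $y_2^iy_3^j$ of $f$ satisfies $i+j=\deg f$ and $\lambda(i-2j)=\mu$, which determines $(i,j)$. So $f$ is a monomial, $f\sim y_2$ or $f\sim y_3$, and the Claim holds with any $d\ge2$.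

**Step 8: nilpotent part of rank 2.** Now there is one Jordan block, so the semisimple part is scalar and traceless, hence zero, and $v=y_2\partial_1+y_3\partial_2$ in suitable coordinates. With $Q_0=y_2^2-2y_1y_3$ we have $dy_3\wedge dQ_0=-2y_2\,dy_2\wedge dy_3+2y_3\,dy_1\wedge dy_3$, so
$$d\theta=i_v\mathrm{vol}=y_2\,dy_2\wedge dy_3-y_3\,dy_1\wedge dy_3=-\tfrac12\,dy_3\wedge dQ_0 .$$
This is case (I) with $l=y_3$ and $Q=-\frac12Q_0$, and Step 4 gives the Claim with $d=2$.

All cases are covered, so the Claim holds, and with it Theorem D. $\square$
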